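# Real analyticity of the Manhattan curve of two filling geodesic currents

## 1. Proportional currents, and what is asked of the others

Let $S$ be a closed orientable surface of genus at least two, with a hyperbolic structure $X$, and let $\Gamma=\pi_1(S)$. Write $[\Gamma]$ for its set of conjugacy classes. Give each class two lengths, $\ell_\alpha$ and $\ell_\beta$, and ask for which real $(s,t)$ the series $\sum_{[\gamma]}e^{-s\ell_\alpha([\gamma])-t\ell_\beta([\gamma])}$ converges. The boundary of the set of such $(s,t)$ is a convex curve. How smooth is it?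

**Definition (currents, intersection, length).** Let $G(\widetilde X)$ be the space of unoriented geodesics of $\widetilde X$, that is, unordered pairs of distinct points of the circle at infinity. A *geodesic current* is a $\Gamma$-invariant Radon measure on $G(\widetilde X)$. Bonahon's *intersection form* $i(\mu,\nu)$ is the $\mu\times\nu$-mass, modulo the free diagonal action of $\Gamma$, of the set of pairs of geodesics that cross, i.e. have linked endpoint pairs. It is symmetric, bilinear and continuous. If $\gamma\neq1$ is primitive, $\delta_\gamma$ is the sum of the unit masses at the axes of the conjugates of $\gamma$ (each axis counted once), and $\delta_{\gamma^m}=m\,\delta_\gamma$ for $m\ge1$. The *$\mu$-length* is $\ell_\mu([\gamma])=i(\mu,\delta_\gamma)$. A current $\mu$ is *filling* if $i(\mu,\nu)>0$ for every nonzero current $\nu$.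

Two examples. If $\gamma$ is a simple closed curve, then $i(\delta_\gamma,\delta_\gamma)=0$, so $\delta_\gamma$ is not filling. The Liouville current $\mathcal L_X$, normalized so that $i(\mathcal L_X,\delta_\gamma)=\ell_X(\gamma)$ is the hyperbolic length, is filling. Indeed, it charges every nonempty open set; if $g_0$ is in the support of $\nu$ and $g_1$ crosses $g_0$, then all pairs near $(g_1,g_0)$ cross, and they have positive $\mathcal L_X\times\nu$-mass.

**Definition (Manhattan curve).** Let $\alpha,\beta$ be filling. The *Manhattan curve* is the boundary of the convex set of $(a,b)\in\mathbb R^2$ with $\sum_{[\gamma]\in[\Gamma]}e^{-a\ell_\alpha([\gamma])-b\ell_\beta([\gamma])}<\infty$. It is the graph of $\theta_\alpha^\beta:\mathbb R\to\mathbb R$, where $\theta_\alpha^\beta(t)$ is the abscissa of convergence in $s$ of $\sum_{[\gamma]}e^{-t\ell_\beta([\gamma])-s\ell_\alpha([\gamma])}$. The trivial class contributes a constant term and is ignored from now on.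

**The easy case.** Suppose $\beta=c\,\alpha$. Then $\ell_\beta=c\,\ell_\alpha$, and the series at $(s,t)$ is $\sum_{[\gamma]}e^{-(s+ct)\ell_\alpha([\gamma])}$. It depends on $s+ct$ only. If $\theta_0=\theta_\alpha^\beta(0)$, the series converges for $s+ct>\theta_0$ and diverges for $s+ct<\theta_0$. Hence
$$\theta_\alpha^\beta(t)=\theta_0-c\,t ,$$
which is affine, so analytic.

What changes in general? If $\ell_\beta$ is not a function of $\ell_\alpha$, we have a genuine two-variable series. Its domain of convergence is convex, but a convex curve can have corners, and nothing so far forbids them. The problem, posed in the paper of Meenakshy Jyothis and Dídac Martínez-Granado, "Geodesic currents of coarse negative curvature", arXiv:2605.14469 (2026), is whether $\theta_\alpha^\beta$ is $C^2$, and whether it is analytic, for every filling pair. Among known results, $\theta_\alpha^\beta$ is always $C^1$, and the Manhattan curve is real analytic when $\alpha,\beta$ are distinct and have dual pseudometrics that are strongly hyperbolic in the sense of Nica–Špakula, or when both are currents of filling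 closed curves. The proof below uses none of these three facts.

> **Theorem A.** Let $\alpha,\beta$ be filling geodesic currents. Then $\theta_\alpha^\beta:\mathbb R\to\mathbb R$ is real analytic (hence $C^\infty$, in particular $C^2$).

> **Theorem B.** Let $\mu_0,\dots,\mu_k$ be arbitrary geodesic currents. There is a real-analytic convex function $P:\mathbb R^{k+1}\to\mathbb R$ such that $\sum_{[\gamma]}e^{-\sum_jz_j\ell_{\mu_j}([\gamma])}$ converges if $P(z)<0$ and diverges if $P(z)>0$.
>
> 1. If $\{P<0\}\neq\emptyset$ (e.g. if some nonnegative combination of the $\mu_j$ is filling), the boundary of the convergence set is the real-analytic hypersurface $\{P=0\}$.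
> 2. If $\mu_0=\alpha$ is filling and $\beta_j=\mu_j$ $(1\le j\le k)$ are arbitrary, the boundary of the convergence set is the graph $z_0=\theta(z_1,\dots,z_k)$ of a real-analytic convex function $\theta$ on $\mathbb R^k$. For $t,v\in\mathbb R^k$: $\partial_v^2\theta(t)=0$ if and only if $\sum_jv_j\beta_j=-\partial_v\theta(t)\,\alpha$ (as signed measures).
>
> In particular, for filling $\alpha,\beta$: either $\beta=c\alpha$ and $\theta_\alpha^\beta$ is affine, or $(\theta_\alpha^\beta)''>0$ everywhere.

So the easy case is the only one in which the second derivative ever vanishes.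

We treat $\mu_0,\dots,\mu_k$ together; Theorem A is $k=1$, $(\mu_0,\mu_1)=(\alpha,\beta)$. Letters $C,c,C_1,\dots$ denote positive constants that may depend on the currents and on the real parameter $z$, but never on words, points or group elements; $C,c$ may change from line to line.

## 2. A cocycle that counts crossings

**Choosing the hyperbolic structure.** This step lets us work with one explicit Fuchsian group. For two hyperbolic structures there is a $\Gamma$-equivariant homeomorphism between the circles at infinity. It carries pairs of distinct points to pairs of distinct points and preserves linking. So it carries currents to currents, preserves $\delta_\gamma$ (endpoints of axes go to endpoints of axes), preserves $i$ (defined through linking), and hence preserves filling and all $\ell_\mu$. We may therefore take $\widetilde X=\mathbb H^2$ and $\Gamma$ generated by the standard side pairings, in the pattern $\prod[x_i,y_i]$, of the regular $N$-gon $R$, where $N=4\cdot\text{genus}\ge8$, with all angles $\omega=2\pi/N$. By Poincaré's theorem, the tiles $\gamma R$ form a locally finite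 edge-to-edge tessellation, $\Gamma$ is simply transitive on tiles, and $N$ edges leave each vertex at equal angles $\omega$. Let $o$ be the center of $R$; we use the disc model centered at $o$, with circle at infinity $S^1$.

**The cocycle.** We want a function on $S^1$ from which $\ell_\mu(\gamma)$ can be read. For a geodesic $g$ and $p\in\mathbb H^2\cup S^1$ let $\sigma_g(p)\in\{1,-1\}$ tell the side of $g$ that contains $p$, with $\sigma_g(p)=0$ if $p\in g$ or $p$ is an endpoint of $g$. This is defined up to a global sign depending on $g$, so products of two values are well defined. For $p,q\in\mathbb H^2$ and $\xi\in S^1$ put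
$$B_\mu(\xi;p,q)=\tfrac12\int\big(\sigma_g(q)-\sigma_g(p)\big)\,\sigma_g(\xi)\,d\mu(g).$$
A geodesic with $p$ and $q$ strictly on opposite sides counts $+1$ if $\xi$ is on the side of $q$, and $-1$ if $\xi$ is on the side of $p$. The integrand has modulus at most $1$ and vanishes unless $g$ meets $[p,q]$. The set of geodesics meeting $[p,q]$ is compact, so
$$|B_\mu(\xi;p,q)|\le\mu\{g:g\cap[p,q]\neq\emptyset\}<\infty .$$
Directly from the formula and from invariance of $\mu$,
$$B_\mu(\xi;p,q)+B_\mu(\xi;q,q')=B_\mu(\xi;p,q'),\qquad B_\mu(\gamma\xi;\gamma p,\gamma q)=B_\mu(\xi;p,q).\tag{1}$$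

*Example.* Let $\mu=\delta_\gamma$ with $\gamma$ primitive. Finitely many axes meet $[p,q]$, so $\xi\mapsto B_\mu(\xi;p,q)$ is a step function. Let an axis $g$ separate $p$ and $q$ strictly, and let $\xi_0$ be an endpoint of $g$. No other axis has endpoint $\xi_0$, since two axes of a discrete group that share an endpoint coincide. So $B_\mu(\cdot\,;p,q)$ jumps by $2$ in modulus at $\xi_0$: the factor $\frac12(\sigma_g(q)-\sigma_g(p))$ is $\pm1$ and $\sigma_g$ jumps by $2$. The cocycle of a current need not be continuous.

**Lemma 1.** If $\gamma\neq1$ has attracting point $\gamma^+$, then $B_\mu(\gamma^+;p,\gamma p)=\ell_\mu(\gamma)$ for all $p\in\mathbb H^2$.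

*Proof.* By (1),
$$B_\mu(\gamma^+;p,\gamma p)=B_\mu(\gamma^+;p,p')+B_\mu(\gamma^+;p',\gamma p')-B_\mu(\gamma^+;\gamma p,\gamma p'),$$
and the last term equals $B_\mu(\gamma^+;p,p')$, since $\gamma$ fixes $\gamma^+$. So the left side does not depend on $p$; take $p$ on the axis. The axis itself contributes $0$, and so do the geodesics disjoint from the axis, including those sharing an endpoint with it, because $p$ and $\gamma p$ are then on the same side. If $g$ crosses the axis at a point $x$, then $\gamma^+$ is not an endpoint of $g$. The contribution is $1$ if $x\in(p,\gamma p)$, $\frac12$ if $x=p$ or $x=\gamma p$, and $0$ otherwise. By invariance, as much mass crosses at $p$ as at $\gamma p$, so the total is the $\mu$-mass of the geodesics crossing the axis in $[p,\gamma p)$. If $\gamma=\gamma_0^m$ with $\gamma_0$ primitive, the stabilizer of the axis is generated by $\gamma_0$, so $i(\mu,\delta_{\gamma_0})$ is the mass crossing in $[p,\gamma_0p)$. The mass crossing in $[p,\gamma p)$ is $m$ times this, i.e. $i(\mu,\delta_\gamma)$. $\square$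

## 3. A Markov system of arcs from the $N$-gon

The aim is to factor group elements into generators along a finite directed graph, so that each step is attached to an arc of $S^1$.

**Lines.** Since $N$ is even, the edge opposite to a given edge at a vertex is collinear with it. So the union of all edges is a union of complete geodesics, which we call *lines*. Let $\mathcal N$ be the set of lines. It is $\Gamma$-invariant and locally finite, and lines avoid the interiors of tiles. Two tiles that share an edge are separated by exactly one line, the one containing that edge: a separating line must cross a short segment that passes from one tile to the other through an interior point of the edge, hence contains that point, hence, being a union of edges, contains the edge.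

For a side $s$ of $R$ let $\lambda_s$ be its line and $J_s\subset S^1$ the open arc strictly on the side of $\lambda_s$ not containing $R$. *The arcs $J_s$ cover $S^1$*: if $\xi$ is in none of them, the ray $[o,\xi)$ stays in each closed half-plane defining $R$, hence in the compact set $R$, which is absurd.

Let $W\subset S^1$ be the finite set of endpoints of lines meeting $R$, and $I_1,\dots,I_m$ the components of $S^1\setminus W$. Since $\partial J_s\subset W$, each $I_j$ is contained in or disjoint from each $J_s$; so it lies in some $J_s$. Choose such an $s=s(j)$, and let $a_j\in\Gamma$ be the element with $a_jR'=R$, where $R'$ is the tile adjacent to $R$ across $s(j)$.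

**Lemma 2.** $a_j(\partial I_j)\subset W$. Hence $a_j\bar I_j$ is the union of the $\bar I_i$ with $I_i\subset a_jI_j$.

*Proof.* Let $w\in\partial I_j$ and $s=s(j)$; then $w\in\bar J_s$. It suffices to find a line with endpoint $w$ that meets $R'$, since $a_j$ maps it to a line meeting $R$.

If $w$ is an endpoint of $\lambda_s$, take $\lambda_s\supset s$, which meets $R'$. Otherwise $w\in J_s$. As $w\in W$, there is a line $\lambda$ meeting $R$ with endpoint $w$. Then $\lambda\neq\lambda_s$. Since $\lambda$ has a point in the closed half-plane of $\lambda_s$ containing $R$ and ends strictly beyond, it meets $\lambda_s$ in exactly one point $p$. We show $p\in s\subset R'$.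

The set $\lambda\cap R$ is a vertex or a side of $R$. Indeed it lies in $\partial R$. If it contains an interior point of a side, $\lambda$ contains this side and is the line of this side, which meets $R$ exactly in the side. If it contains two vertices, it contains the segment between them, which lies in $\partial R$ and so is a side. Let $v$ be the last point of $\lambda\cap R$ toward $w$; it is a vertex. Points of $\lambda$ after $p$ are strictly beyond $\lambda_s$, and $v$ is not, so $p\in[v,w)$. If $v\in s$, then $v\in\lambda\cap\lambda_s$, so $p=v\in s$.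

Suppose $v\notin s$ and $p\notin s$. As $R\cap\lambda_s=s$, we have $v\notin\lambda_s$. Write $s=[b',b]$ with $b$ the endpoint nearest to $p$. The triangle $v,b,p$ is nondegenerate.

* At $b$: the direction of $v\in R$ lies in the closed sector of $R$ at $b$, so it makes angle at most $\omega$ with the direction of $b'$. The direction of $p$ is opposite to that of $b'$. So the angle of the triangle at $b$ is at least $\pi-\omega$.
* At $v$: the direction of $p$ is an edge direction. It is not one of the two edge directions bounding the sector of $R$ at $v$, because $v$ is the last point of $\lambda\cap R$. Edge directions at $v$ are spaced by $\omega$ and none is inside the sector, so the direction of $p$ makes angle at least $\omega$ with every direction in the closed sector, in particular with that of $b\in R$.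

The angle sum is at least $\pi$, which is impossible in $\mathbb H^2$. This proves the first claim. For the second, $a_jI_j$ is an open arc with endpoints in $W$, so it is a union of components of $S^1\setminus W$ and of points of $W$. $\square$

**Definition (paths and cylinders).** Write $j\to i$ if $I_i\subset a_jI_j$. A *path of length $n\ge0$* is $w=(w_0\to\cdots\to w_n)$. Put $h_0=1$, $h_k=a_{w_{k-1}}\cdots a_{w_0}$, $h_w=h_n$. The *cylinder* of $w$ is $\mathrm{cyl}(w)=h_w^{-1}\bar I_{w_n}$.

For example, a path of length $0$ has cylinder $\bar I_{w_0}$, and $(j\to i)$ has cylinder $a_j^{-1}\bar I_i\subset\bar I_j$. Three facts follow.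

* *Nesting.* $h_{k+1}^{-1}\bar I_{w_{k+1}}=h_k^{-1}a_{w_k}^{-1}\bar I_{w_{k+1}}\subset h_k^{-1}\bar I_{w_k}$, and likewise for the open arcs. So $\mathrm{cyl}(w)\subset\bar I_{w_0}$.
* *Disjointness.* For fixed $n$, distinct paths of length $n$ have cylinders with disjoint interiors. If they first differ at place $k$, then $h_k$ is common, and the interiors lie in $h_k^{-1}I_{w_k}$ and $h_k^{-1}I_{w_k'}$, which are disjoint.
* *Continuation.* If $y\in\mathrm{cyl}(w)$, Lemma 2 gives an infinite path that continues $w$ with $y\in h_k^{-1}\bar I_{w_k}$ for all $k$. In particular every state has a successor.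

## 4. Paths track geodesic rays

Here we show that the points $h_k^{-1}o$ follow the ray from $o$ to the point coded by the path.

**Lemma 3.**
(a) For an infinite path, the arcs $h_k^{-1}\bar I_{w_k}$ shrink to a point $y$, and $h_k^{-1}o\to y$.
(b) $|h_ih_j^{-1}|=|i-j|$ in the word metric of the finite generating set $\Sigma=\{g\in\Gamma:gR\text{ shares an edge with }R\}$.
(c) There is $C_1$ such that for every path $w$ of length $n$, every $y\in\mathrm{cyl}(w)$ and $0\le k\le n$: $d(h_k^{-1}o,[o,y))\le C_1$. In particular $d(o,[h_wo,x))\le C_1$ for all $x\in\bar I_{w_n}$.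

*Proof.* Put $R_k=h_k^{-1}R$ and $\lambda_k=h_k^{-1}\lambda_{s(w_k)}$. Since $a_{w_k}^{-1}R$ is the tile across $s(w_k)$ from $R$, the tile $R_{k+1}$ is adjacent to $R_k$ across an edge in $\lambda_k$. Since $I_{w_k}\subset J_{s(w_k)}$, the line $\lambda_k$ separates $R_k$ from $R_{k+1}$ and from $h_k^{-1}I_{w_k}$.

*For (b): no line is crossed twice.* Fix $n$ and $y'\in h_n^{-1}I_{w_n}$; by nesting $y'\in h_k^{-1}I_{w_k}$ for $k\le n$. For $k<n$ the step $R_k\to R_{k+1}$ crosses only $\lambda_k$, from the side not containing $y'$ to the side containing $y'$. If a line were crossed twice, the second crossing would start on the side of $y'$, a contradiction. So for $i<j$ the lines $\lambda_i,\dots,\lambda_{j-1}$ are distinct and each separates $R_i$ from $R_j$. A gallery of tiles from $R_i$ to $R_j$, consecutive tiles sharing an edge, crosses one line per step and must cross all of these, so it has at least $j-i$ steps. The tiles adjacent to $gR$ are the $g\varsigma R$ with $\varsigma\in\Sigma$. So the gallery distance from $h_i^{-1}R$ to $h_j^{-1}R$ is $|h_ih_j^{-1}|$. This is (b).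

*For (a).* The $\lambda_k$ are distinct members of a locally finite family, so $d(o,\lambda_k)\to\infty$, and the half-planes bounded by $\lambda_k$ not containing $o$ have Euclidean diameter tending to $0$. Now $R_0\ni o$ is on the same side of $\lambda_k$ as $R_k$ (no line is crossed twice). So the ideal closure of that half-plane contains $h_k^{-1}\bar I_{w_k}$ and all $R_m$ with $m>k$. Nested compact arcs with diameter tending to $0$ shrink to a point $y$, and $h_m^{-1}o\in R_m$ tends to $y$.

*For (c).* Continue $w$ to an infinite path with $y$ in all arcs. By (b) and the Milnor–Švarc lemma, $(h_k^{-1}o)_k$ is a quasi-geodesic ray from $o$ with uniform constants, and by (a) it converges to $y$. The Morse lemma gives the bound. For the last claim take $y=h_w^{-1}x$, $k=n$, and apply $h_w$. $\square$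

**Restriction to one component.** This step makes the graph irreducible. Every state has a successor, so there is a strongly connected set $\mathcal A$ of states closed under successors. *From now on all paths are in $\mathcal A$*; $\mathcal A_n$ is the set of those of length $n$. Continuations of paths in $\mathcal A$ stay in $\mathcal A$. Fix $N_0$ such that any two states of $\mathcal A$, equal or not, are joined by a path in $\mathcal A$ of length between $1$ and $N_0$, and fix one such path for each ordered pair. These are the *connecting paths*.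

**Lemma 4.** There is $M\ge1$ such that for all $i,j\in\mathcal A$ the number of paths of length $M$ from $i$ to $j$ is $0$ or at least $2$.

*Proof.* Some state of $\mathcal A$ has two successors. Otherwise, for each $j\in\mathcal A$ with unique successor $i$, Lemma 2 gives $a_j\bar I_j=\bar I_i$. Then $h_k^{-1}\bar I_{w_k}=\bar I_{w_0}$ for all $k$ along an infinite path, contradicting Lemma 3(a). Let $A$ be the adjacency matrix of $\mathcal A$. It is irreducible, with row sums at least $1$ and one at least $2$. If $\ell>0$ is a left Perron eigenvector with eigenvalue $\rho$, then $\rho\sum_i\ell_i=\sum_i\ell_i(A1)_i>\sum_i\ell_i$, so $\rho>1$. If $M$ is a multiple of the period of $A$, then $A^M$ is block diagonal over the cyclic classes, each block being a power of a primitive matrix with Perron eigenvalue $>1$. For $M$ large the entries of these blocks are at least $2$, and the other entries are $0$. $\square$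

## 5. Variation bounded independently of the word

For $w\in\mathcal A_n$ and $x\in\bar I_{w_n}$ put
$$f_w^\mu(x)=B_\mu(h_w^{-1}x;o,h_w^{-1}o)=B_\mu(x;h_wo,o).$$
If $wv$ is a concatenation (last state of $w$ equal to first state of $v$), then $h_{wv}=h_vh_w$, and $B_\mu(x;h_vh_wo,o)=B_\mu(x;h_vh_wo,h_vo)+B_\mu(x;h_vo,o)$, so by (1)
$$f^\mu_{wv}(x)=f^\mu_v(x)+f_w^\mu(h_v^{-1}x).\tag{2}$$

We need to control how $f_w^\mu$ varies over its arc. Formula (2) alone gives only $\operatorname{Var}f_w^\mu\le n\max\operatorname{Var}f^\mu_{(j\to i)}$, which grows with $n$. The geometry does better. A geodesic contributes to the variation only if it separates $h_wo$ from $o$ *and* has an endpoint in $\bar I_{w_n}$. By tracking, $o$ is near every ray from $h_wo$ to that arc, so such a geodesic is forced to pass near $o$. A Radon measure gives finite mass to the set of geodesics near $o$.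

**Lemma 5.** There is $K_\mu<\infty$ with $\operatorname{Var}_{\bar I_{w_n}}f_w^\mu\le K_\mu$ for all $n$ and all $w\in\mathcal A_n$.

*Proof.* Let $h=h_w$ and $\bar I=\bar I_{w_n}$. For $x_0<\dots<x_l$ in $\bar I$,
$$\sum_r|f_w^\mu(x_{r+1})-f_w^\mu(x_r)|\le\tfrac12\int|\sigma_g(o)-\sigma_g(ho)|\sum_r|\sigma_g(x_{r+1})-\sigma_g(x_r)|\,d\mu(g).$$
The inner sum is at most $4$: at most two endpoints of $g$ are passed, each at a cost of at most $2$. The integrand is nonzero only if $g$ meets $[ho,o]$ and $\sigma_g$ is not constant on $\bar I$. *Claim: such a $g$ meets the closed ball $\bar B(o,\rho_0)$, for a constant $\rho_0$.* Given the claim, $K_\mu=4\mu\{g:g\cap\bar B(o,\rho_0)\neq\emptyset\}<\infty$ works.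

*Proof of the claim.* We may assume $o\notin g$ and $\sigma_g(o)=1$. Let $p\in g\cap[ho,o]$, and let $x\in\bar I$ with $\sigma_g(x)\in\{-1,0\}$. Then $[o,x)$ crosses $g$ or is asymptotic to $g$, so there are $u\in[o,x)$ and $q\in g$ with $d(u,q)\le1$. By Lemma 3(c) there is $m\in[ho,x)$ with $d(o,m)\le C_1$. Let $u'\in[o,x)$ and $u''\in[ho,x)$ tend to $x$ with $d(u',u'')\to0$. Once $u''$ is beyond $m$,
$$d(ho,u')\ge d(ho,m)+d(m,u'')-d(u',u'')\ge d(ho,o)+d(o,u')-2C_1-2d(u',u'').$$
For the Gromov product $(a|b)_o=\frac12(d(o,a)+d(o,b)-d(a,b))$ this says $\limsup(ho|u')_o\le C_1$. When $b$ moves by $\tau$ away from $o$ on a geodesic from $o$, $d(o,b)$ grows by $\tau$ and $d(a,b)$ by at most $\tau$, so Gromov products based at $o$ are nondecreasing along geodesics from $o$ (in either argument). Hence $(p|u)_o\le(ho|u)_o\le C_1$, and $(p|q)_o\le(p|u)_o+d(u,q)\le C_1+1$. By thinness of triangles in $\mathbb H^2$, $d(o,[p,q])\le(p|q)_o+\delta_0$ with a universal $\delta_0$. Since $[p,q]\subset g$, take $\rho_0=C_1+1+\delta_0$. $\square$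

For $z\in\mathbb R^{k+1}$ put $\phi_w=\sum_jz_jf_w^{\mu_j}$ and $K=\sum_j|z_j|K_{\mu_j}$. The functions $\phi_w$ satisfy (2). Since oscillation is at most variation, and by the mean value theorem for $\exp$,
$$\operatorname{Var}\phi_w\le K,\qquad\sup e^{-\phi_w}\le e^K\inf e^{-\phi_w},\qquad\operatorname{Var}(e^{-\phi_w})\le K\sup e^{-\phi_w},\tag{3}$$
all over $\bar I_{w_n}$.

## 6. Partition sums and their growth rate

Put
$$Z_n=\sum_{w\in\mathcal A_n}\sup e^{-\phi_w},\qquad\vartheta_n=\max_{w\in\mathcal A_n}\sup e^{-\phi_w}.$$

**Lemma 6.** The limit $r=r(z)=\lim Z_n^{1/n}$ exists, $0<r<\infty$, and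
$$r^n\le Z_n\le C'r^n\qquad(n\ge1).\tag{4}$$
The function $P=\log r$ is convex and finite, hence continuous, on $\mathbb R^{k+1}$. The limit $\vartheta=\lim\vartheta_n^{1/n}$ exists.

*Proof.* By (2), $\sup e^{-\phi_{wv}}\le\sup e^{-\phi_w}\sup e^{-\phi_v}$. Every path of length $n+m$ splits uniquely into pieces of lengths $n$ and $m$, so $Z_{n+m}\le Z_nZ_m$ and $\vartheta_{n+m}\le\vartheta_n\vartheta_m$. By Fekete's lemma both limits exist, and $r=\inf_nZ_n^{1/n}\le Z_1$.

For a reverse inequality, let $w\in\mathcal A_n$, $v\in\mathcal A_m$, and let $e$ be the connecting path from $w_n$ to $v_0$, of length $q\le N_0$. By (2) and (3),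
$$\sup e^{-\phi_{wev}}\ge\inf e^{-\phi_w}\inf e^{-\phi_e}\inf e^{-\phi_v}\ge C^{-1}\sup e^{-\phi_w}\sup e^{-\phi_v}.$$
For each $q$ the map $(w,v)\mapsto wev$ is injective. So $Z_nZ_m\le C\sum_{q\le N_0}Z_{n+m+q}\le C'Z_{n+m}$, using $Z_{n+m+q}\le Z_{n+m}Z_q$. Thus $Z_n/C'$ is supermultiplicative, and Fekete gives $Z_n/C'\le r^n$; in particular $r>0$.

Each $\phi_w(x)$ is linear in $z$, so $\sup_x(-\phi_w(x))$ is convex in $z$, and so is $\log Z_n=\log\sum_w\exp(\sup_x(-\phi_w(x)))$. Hence $P=\lim\frac1n\log Z_n$ is convex. $\square$

A limit of smooth convex functions can have corners: $\frac1n\log(e^{nx}+e^{-nx})\to|x|$. So convexity gives no smoothness of $P$. But first we check that $P$ is the right function to study.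

## 7. From paths to conjugacy classes

Write $\ell_z(\gamma)=\sum_jz_j\ell_{\mu_j}(\gamma)$, and let $C_2\ge d(o,a_jo)$ for all $j$. The next two lemmas compare classes with paths, one in each direction.

**Lemma 7.** Every nontrivial conjugacy class has a representative $\gamma$ such that, for every $m\ge1$, there are a path $w$ in $\mathcal A$, of some length $n\ge0$, and $f$ in a fixed finite set $F\subset\Gamma$ with $\gamma^m=h_w^{-1}f$ and $|\ell_{\mu_j}(\gamma^m)-f_w^{\mu_j}(x)|\le C$ for all $j$ and all $x\in\bar I_{w_n}$. Here $F$ and $C$ do not depend on the class or on $m$.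

*Proof.* *Choosing the representative.* Start with a representative whose axis meets $R$. The set $U=\bigcup_{i\in\mathcal A}I_i$ is open and nonempty. Since $\Gamma$ acts minimally on $S^1$, compactness gives a finite $F'\subset\Gamma$ with $S^1=\bigcup_{f\in F'}f^{-1}U$. Conjugating by a suitable $f\in F'$, we get $\gamma$ with $y:=\gamma^+\in U$ and $d(o,\mathrm{axis}(\gamma))\le\rho_1$, where $\rho_1=\operatorname{diam}R+\max_{f\in F'}d(o,fo)$. Take an infinite path in $\mathcal A$ with $y\in h_k^{-1}\bar I_{w_k}$ for all $k$.

*Finding the path.* Let $o'$ be on the axis with $d(o,o')\le\rho_1$. The distance to the convex set $[o,y)$ is a convex function along $[o',y)$, and it is bounded since the rays are asymptotic. So it is nonincreasing, and at most $\rho_1$. As $\gamma^mo'\in[o',y)$, the point $\gamma^mo'$ is within $\rho_1$ of $[o,y)$, and $\gamma^mo$ is within $2\rho_1$. The projections of the points $h_k^{-1}o$ to $[o,y)$ start at $o$, tend to infinity by Lemma 3(a),(c), and move by steps of at most $C_2$, since projection is $1$-Lipschitz and $d(h_k^{-1}o,h_{k+1}^{-1}o)=d(a_{w_k}o,o)$.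 So every point of $[o,y)$ is within $C_2$ of one of them, and Lemma 3(c) gives $n$ with $d(h_n^{-1}o,\gamma^mo)\le C_3:=C_1+C_2+2\rho_1$. Put $w=(w_0\to\dots\to w_n)$ and $f=h_n\gamma^m$. Then $d(o,fo)\le C_3$, so $f$ lies in a fixed finite set $F$.

*Comparing lengths.* By Lemma 1 and (1),
$$\ell_\mu(\gamma^m)=B_\mu(y;o,\gamma^mo)=B_\mu(y;o,h_n^{-1}o)+B_\mu(y;h_n^{-1}o,h_n^{-1}fo)=f_w^\mu(h_ny)+B_\mu(h_ny;o,fo).$$
The last term is at most $\max_{f\in F}\mu\{g:g\cap[o,fo]\ne\emptyset\}$ in modulus, and $f_w^\mu$ has oscillation at most $K_\mu$. $\square$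

**Lemma 8.** For $w\in\mathcal A_n$, $n\ge1$, there is $\gamma_w\in\Gamma\setminus\{1\}$ with $|\ell_{\mu_j}(\gamma_w)-f_w^{\mu_j}(x)|\le C$ for all $j$ and $x\in\bar I_{w_n}$; $d(o,\mathrm{axis}(\gamma_w))\le C_1$; and $\ell_X(\gamma_w)\ge cn-C$. For fixed $n$, at most $Cn$ paths $w\in\mathcal A_n$ have $\gamma_w$ in a given conjugacy class.

*Proof.* *Closing up.* Let $e$ be the connecting path from $w_n$ to $w_0$, of length $q\le N_0$, and let $\gamma_w=h_{we}^{-1}$. Repeat the closed path $we$ forever. By Lemma 3(b), $|\gamma_w^l|=l(n+q)$, so $\gamma_w$ has infinite order and is hyperbolic. By Lemma 3(a), $\gamma_w^lo$ tends to the limit point $y$ of the repeated path. So $y=\gamma_w^+$, and $y$ lies in all arcs of the repeated path; in particular $y\in\mathrm{cyl}(w)$.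

*Lengths.* Since $h_{we}y=y$, Lemma 1 and (2) give
$$\ell_\mu(\gamma_w)=B_\mu(y;o,h_{we}^{-1}o)=f_{we}^\mu(y)=f_e^\mu(y)+f_w^\mu(h_e^{-1}y).$$
There are finitely many $e$, so the first term is bounded; Lemma 5 gives the first claim.

*Position of the axis.* By Lemma 3(c), $\gamma_w^lo$ is within $C_1$ of $[o,y)$; applying $\gamma_w^{-l}$, $o$ is within $C_1$ of $[\gamma_w^{-l}o,y)$. As $l\to\infty$ these rays converge to the axis, so $d(o,\mathrm{axis}(\gamma_w))\le C_1$. Comparing with a nearest point on the axis, $\ell_X(\gamma_w)\ge d(o,\gamma_wo)-2C_1$. Since $|\gamma_w|=n+q$, Milnor–Švarc bounds this below by $cn-C$.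

*Multiplicity.* We have $\ell_X(\gamma_w)\le d(o,\gamma_wo)\le C_2(n+N_0)$. The elements of a class $[\gamma]$ whose axis is within $C_1$ of $o$ are the $\chi\gamma\chi^{-1}$ with $d(\chi^{-1}o,\mathrm{axis}(\gamma))\le C_1$. Replacing $\chi$ by $\chi\gamma^l$ does not change $\chi\gamma\chi^{-1}$ and translates $\chi^{-1}o$ along the axis. So we may assume that $\chi^{-1}o$ is within $C_1$ of a fixed segment of the axis of length $\ell_X(\gamma)$. The number of orbit points in a ball of given radius is bounded uniformly in its center, so there are at most $C(\ell_X(\gamma)+1)\le C'n$ such elements when the class contains some $\gamma_w$ with $w\in\mathcal A_n$. Given the element $\gamma_w$, its attracting point lies in $\mathrm{cyl}(w)$, and a point lies in the closures of at most two of the pairwise disjoint open arcs $\operatorname{int}\mathrm{cyl}(w)$, $w\in\mathcal A_n$. So at most $2C'n$ paths occur. $\square$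

**Proposition 9.** $\sum_{[\gamma]}e^{-\ell_z([\gamma])}$ converges if $P(z)<0$ and diverges if $P(z)>0$.

*Proof.* Apply Lemma 7 with $m=1$. The map $[\gamma]\mapsto(w,f)$ is injective, since $(w,f)$ determines $\gamma=h_w^{-1}f$, and $e^{-\ell_z(\gamma)}\le C\sup e^{-\phi_w}$. So the sum over nontrivial classes is at most $C|F|\sum_{n\ge0}Z_n$, with $Z_0=|\mathcal A|$. By (4) this is finite if $r<1$. Conversely, by Lemma 8, for each $n\ge1$ the sum is at least
$$\frac1{Cn}\sum_{w\in\mathcal A_n}e^{-\ell_z(\gamma_w)}\ge\frac cnZ_n\ge\frac cn\,r^n ,$$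
which is unbounded in $n$ if $r>1$. $\square$

Everything is now about one question: is $r(z)$ real analytic?

## 8. Currents on the tiling lines: a Perron root

There is a family of currents for which this can be answered by hand. Let $p:\mathcal N\to[0,\infty)$ be $\Gamma$-invariant and let $\mu_p$ be the sum over $\lambda\in\mathcal N$ of $p(\lambda)$ times the unit mass at $\lambda$. It is a current since $\mathcal N$ is locally finite. If $p>0$ it is filling: let $g_0$ be in the support of $\nu\neq0$. Either $g_0$ enters the interior of a tile, and crosses a line where it leaves the tile, or $g_0\in\mathcal N$, and other lines cross it at its vertices. In both cases some line $\lambda$ crosses $g_0$, hence crosses all geodesics near $g_0$, and $i(\mu_p,\nu)>0$.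

In genus two there are non-proportional such currents. The boundary word $x_1y_1x_1^{-1}y_1^{-1}x_2y_2x_2^{-1}y_2^{-1}$ glues all corners to one vertex. Let $x^-,x^+$ be the initial and terminal ends of the edge $x$. Reading off the eight corners, the ends follow each other around the vertex in the cyclic order
$$x_1^-,\;y_1^+,\;x_1^+,\;y_1^-,\;x_2^-,\;y_2^+,\;x_2^+,\;y_2^- .$$
So $x_1^\pm$ is opposite to $x_2^\pm$, and $y_1^\pm$ to $y_2^\pm$. The line along $x_1$ continues along $x_2$ backward and then returns to $x_1$; similarly for the $y$'s. Hence $\mathcal N$ has two $\Gamma$-orbits, and $p$ may take two independent values.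

**Proposition 10.** If $\mu_l=\mu_{p_l}$ for $0\le l\le k$, then $r(z)$ is the Perron eigenvalue of the matrix with entries $A_z(j,i)=e^{-\sum_lz_lp_l(\lambda_{s(j)})}$ if $j\to i$, and $0$ otherwise $(i,j\in\mathcal A)$; it is real analytic in $z$.

*Proof.* Let $j\to i$ and $x\in I_i$. The tiles $R$ and $a_jR$ are adjacent across an edge in $a_j\lambda_{s(j)}$, so this is the only line separating $a_jo$ from $o$. Also $x\in a_jI_j\subset a_jJ_{s(j)}$ is on the side of it not containing $a_jR$, i.e. on the side of $o$. So $f^{\mu_p}_{(j\to i)}(x)=p(\lambda_{s(j)})$ on $I_i$. By (2) and nesting of open arcs, $\phi_w$ is the constant $c_w=\sum_{k'<n}\sum_lz_lp_l(\lambda_{s(w_{k'})})$ on $I_{w_n}$. By (3), $Z_n$ agrees up to a factor $e^{\pm K}$ with $\sum_{w\in\mathcal A_n}e^{-c_w}=1^{T}A_z^n1$, whose $n$-th root tends to the Perron eigenvalue of the irreducible matrix $A_z$. This is a simple root of the characteristic polynomial, whose coefficients are analytic in $z$. By the implicit function theorem, near each $z_0$ there is an analytic root through $r(z_0)$, which is the only root near $r(z_0)$.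 Since $r$ is continuous, it equals this root. $\square$

**What changes.** For a general current, $f_{(j\to i)}$ is a function of $x\in\bar I_i$, not a number. The finite matrix becomes the *transfer operator*
$$(L_zu)_i(x)=\sum_{j\in\mathcal A,\;j\to i}e^{-\sum_lz_lf^{\mu_l}_{(j\to i)}(x)}\,u_j(a_j^{-1}x),\qquad x\in\bar I_i .\tag{5}$$
We want $r(z)$ to be an isolated simple eigenvalue of $L_z$ on some Banach space, for then perturbation theory replaces the implicit function theorem.

The first space to try is one of Hölder or continuous functions. It fails at the first step, because $L_z$ need not preserve it. Fix $j\to i$. The geodesics that separate $o$ from $a_jo$ strictly and have an endpoint in $I_i$ form a nonempty open set: take a geodesic from a point of $I_i$, not on the line through $o$ and $a_jo$, through an interior point of $[o,a_jo]$. Endpoint pairs of axes of $\Gamma$ are dense, so this set contains an axis of some primitive $\gamma$. For $k=0$ and $\mu_0=\delta_\gamma$, the example in Section 2 shows that $f_{(j\to i)}$ has a jump of size $2$ inside $I_i$. Take $u$ with $u_j=1$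 and all other components $0$. Then $(L_zu)_i=e^{-zf_{(j\to i)}}$, which is discontinuous for $z\neq0$.

Lemma 5 says what survives for every current: bounded variation, uniformly in the word. So we use functions of bounded variation. Composition with the monotone maps $a_j^{-1}$ does not contract variation, but it distributes it: since the cylinders of one length have disjoint interiors, each piece of the variation of $u$ is seen by one word only. Hence $\operatorname{Var}u$ enters the estimate of $L_z^nu$ with the weight of a *single* word, $\vartheta_n$, while $\sup|u|$ enters with $Z_n$. It remains to see that a single word is exponentially lighter than the whole sum.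

## 9. One word weighs less than the sum

**Lemma 11.** For every $z\in\mathbb R^{k+1}$, $\vartheta<r$.

*Proof.* The idea is that a heavy word has exponentially many modifications of comparable weight. Let $w=w^1\cdots w^n\in\mathcal A_{nM}$, with blocks of length $M$ and $M$ as in Lemma 4. For each $l$ choose $v^l\neq w^l$ of length $M$ with the same initial and final states. For $S\subset\{1,\dots,n\}$ let $w_S$ be $w$ with $w^l$ replaced by $v^l$ for $l\in S$. The $2^n$ paths $w_S$ are distinct. Let $b=\max_{v\in\mathcal A_M}\sup|\phi_v|$. There are at most $|S|+1$ maximal unreplaced segments $u$, and by (2), (3)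
$$\sup e^{-\phi_w}\le e^{b|S|}\prod_u\sup e^{-\phi_u},\qquad\inf e^{-\phi_{w_S}}\ge e^{-b|S|}\prod_ue^{-K}\sup e^{-\phi_u}.$$
So $\inf e^{-\phi_{w_S}}\ge e^{-K}\epsilon^{|S|}\sup e^{-\phi_w}$ with $\epsilon=e^{-K-2b}$. Choose $w$ with $\sup e^{-\phi_w}=\vartheta_{nM}$ up to a factor as close to $1$ as we like, and sum over $S$: $Z_{nM}\ge e^{-K}(1+\epsilon)^n\vartheta_{nM}$. Taking $n$-th roots, $r^M\ge(1+\epsilon)\vartheta^M$. $\square$

Note that the uniform constant $K$ is what makes $\epsilon$ independent of the lengths of the segments $u$.

## 10. Transfer operators on functions of bounded variation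

**Definition (the space).** $E=\bigoplus_{i\in\mathcal A}BV(\bar I_i)$ is the space of complex functions of bounded variation, *defined at every point*, with $\|u\|=\sup|u|+\operatorname{Var}u$, $\operatorname{Var}u=\sum_i\operatorname{Var}u_i$.

For example, the function equal to $1$ at one interior point of an arc and $0$ elsewhere has norm $1+2=3$; it is not identified with $0$. The space $E$ is complete, and a Banach algebra because $\operatorname{Var}(uv)\le\sup|u|\operatorname{Var}v+\sup|v|\operatorname{Var}u$.

For $z\in\mathbb C^{k+1}$ define $L_z$ by (5). It makes sense because $a_j^{-1}\bar I_i\subset\bar I_j$. Composition with the monotone map $a_j^{-1}$ is bounded, and the $f^{\mu_l}_{(j\to i)}$ are in $BV(\bar I_i)$ by Lemma 5. So the weights are exponentials in a Banach algebra, and $z\mapsto L_z$ is an entire map into the bounded operators on $E$. By induction on $n$ and (2),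
$$(L_z^nu)_i(x)=\sum_{w\in\mathcal A_n,\,w_n=i}e^{-\phi_w(x)}u_{w_0}(h_w^{-1}x).\tag{6}$$
In the rest of this section, up to Proposition 15, $z$ is real and $L=L_z$. Since cylinders of one length are closed arcs with disjoint interiors,
$$\sum_{w\in\mathcal A_n}\operatorname{Var}_{\mathrm{cyl}(w)}u\le\operatorname{Var}u.\tag{7}$$

**Definition (essential spectral radius).** $r_{ess}(L)$ is the least number such that the spectrum of $L$ in $|\zeta|>r_{ess}(L)$ consists of isolated eigenvalues of finite algebraic multiplicity. For instance, it is $0$ for a compact operator and $1$ for the identity of an infinite-dimensional space. Nussbaum's formula says $r_{ess}(L)=\lim_n\big(\inf_{F\text{ compact}}\|L^n-F\|\big)^{1/n}$.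

**Lemma 12.** $\rho(L)=r$, $\|L^n\|\le Cr^n$, and $r_{ess}(L)\le\vartheta<r$.

*Proof.* *Norms.* By (6), $\sup|L^nu|\le Z_n\sup|u|$. The product rule for variation, with (3) and (7), gives
$$\operatorname{Var}(L^nu)\le\sum_w\big(\sup e^{-\phi_w}\operatorname{Var}_{\mathrm{cyl}(w)}u+K\sup e^{-\phi_w}\sup|u|\big)\le\vartheta_n\operatorname{Var}u+KZ_n\sup|u|.$$
As $\vartheta_n\le Z_n$, (4) gives $\|L^n\|\le CZ_n\le Cr^n$. Conversely $\sum_i\sup(L^n1)_i\ge\sum_w\inf e^{-\phi_w}\ge e^{-K}Z_n\ge e^{-K}r^n$. So $\rho(L)=r$.

*Finite-rank approximation.* Fix $x_i\in\bar I_i$ and let $(F_nu)_i=\sum_{w_n=i}e^{-\phi_w}u_{w_0}(h_w^{-1}x_i)$, a finite sum of fixed elements of $E$ times bounded point evaluations. For each $w$, the function $u_{w_0}\circ h_w^{-1}-u_{w_0}(h_w^{-1}x_i)$ on $\bar I_i$ has variation $V_w=\operatorname{Var}_{\mathrm{cyl}(w)}u$ and sup norm at most $V_w$. Multiplied by $e^{-\phi_w}$, it has norm at most $(2+K)\sup e^{-\phi_w}V_w$ by (3). Summing, with (7), $\|(L^n-F_n)u\|\le(2+K)\vartheta_n\operatorname{Var}u$. Nussbaum's formula gives $r_{ess}(L)\le\vartheta$, and $\vartheta<r$ by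 Lemma 11. $\square$

**Lemma 13.** $\frac1n\sum_{l<n}r^{-l}L^l$ converges in norm to the spectral projection $\Pi$ of $L$ at $r$, and $\eta:=\Pi1$ satisfies $\inf\eta>0$ and $L\eta=r\eta$.

*Proof.* *Convergence.* By Lemma 12, the spectrum on $|\zeta|=r$ consists of finitely many eigenvalues of finite multiplicity, and the rest lies in a smaller disc. On a generalized eigenspace for $\zeta$, $|\zeta|=r$, a nonzero nilpotent part would give $\|L^n\|\ge c\,n\,r^n$, against $\|L^n\|\le Cr^n$. So $L$ is multiplication by $\zeta$ there. The averages of $(\zeta/r)^l$ tend to $0$ if $\zeta\neq r$ and to $1$ if $\zeta=r$, and on the complementary invariant subspace $r^{-l}L^l\to0$ exponentially. So the averages converge to $\Pi$ (with $\Pi=0$ if $r$ is not an eigenvalue), and $L\Pi=r\Pi$.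

*Positivity.* Let $Z_l^i$ be the part of $Z_l$ from paths ending at $i$; then $(L^l1)_i\ge e^{-K}Z_l^i$ pointwise. Given $l$ and $i$, choose $j$ with $Z^j_l\ge Z_l/|\mathcal A|$ and the connecting path from $j$ to $i$, of length $q\le N_0$. Appending it to the paths ending at $j$ and using (2), (3), $Z^i_{l+q}\ge cZ_l^j\ge c\,r^l$ (with $c$ adjusted). Hence $\sum_{q\le N_0}r^{-(l+q)}Z^i_{l+q}\ge c'$ for all $l$. Sum over $l<n$; each index $l+q$ occurs at most $N_0+1$ times, so
$$\sum_{l<n+N_0}r^{-l}(L^l1)_i\ \ge\ e^{-K}\frac{c'n}{N_0+1}\quad\text{pointwise}.$$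
Divide by $n+N_0$ and let $n\to\infty$: $\eta\ge c>0$ everywhere. So $\Pi\neq0$, $r$ is an eigenvalue, and $L\eta=L\Pi1=r\eta$. $\square$

**Lemma 14.** The eigenvalue $r$ of $L$ is algebraically simple.

*Proof.* By Lemma 13, $L$ acts as $r$ on the range of $\Pi$, and $L$ is real. So it suffices that a real $u\in E$ with $Lu=ru$ is a multiple of $\eta$. Let $a=\sup(u/\eta)$ and $v=a\eta-u$. Then $v\ge0$, $Lv=rv$ and $\inf v=0$. Suppose $v\neq0$.

If $\inf_{\mathrm{cyl}(w)}v=0$ for all paths $w$ of all lengths, then $v\le\operatorname{Var}_{\mathrm{cyl}(w)}v$ on $\mathrm{cyl}(w)$, so by (6), (7) $r^nv=L^nv\le\vartheta_n\operatorname{Var}v$ for all $n$. As $\vartheta<r$, this gives $v=0$, a contradiction.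

So $v\ge\delta>0$ on some $\mathrm{cyl}(w)$, $w\in\mathcal A_n$. By (6), $r^nv_{w_n}=(L^nv)_{w_n}\ge\delta\inf e^{-\phi_w}>0$ on all of $\bar I_{w_n}$. For any state $i$, a connecting path $w'$ of length $q$ from $w_n$ to $i$ gives $r^qv_i\ge(\inf e^{-\phi_{w'}})(\inf v_{w_n})>0$. So $\inf v>0$, a contradiction. Thus $v=0$ and $u=a\eta$. $\square$

**Proposition 15.** $r$, hence $P=\log r$, is real analytic on $\mathbb R^{k+1}$.

*Proof.* Let $z_0$ be real. By Lemmas 12 and 14, $r(z_0)$ is an isolated simple eigenvalue of $L_{z_0}$. Let $\Delta$ be a small closed disc about $r(z_0)$ containing no other spectrum of $L_{z_0}$. For $z$ in a complex neighborhood of $z_0$, $\partial\Delta$ avoids the spectrum of $L_z$, and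
$$\Pi_z=\frac1{2\pi i}\oint_{\partial\Delta}(\zeta-L_z)^{-1}\,d\zeta$$
is holomorphic in $z$. If $z$ is close to $z_0$, then $\|\Pi_z-\Pi_{z_0}\|<1$, so $\Pi_z$ has rank $1$ like $\Pi_{z_0}$, and the spectrum of $L_z$ in $\Delta$ is one simple eigenvalue $\varrho(z)$. Fix a point $x_0$ of some $\bar I_i$. As $(\Pi_{z_0}1)(x_0)=\eta(x_0)>0$, near $z_0$
$$\varrho(z)=\frac{(L_z\Pi_z1)(x_0)}{(\Pi_z1)(x_0)},$$
which is holomorphic. For real $z$ near $z_0$, $r(z)$ is an eigenvalue of $L_z$ by Lemma 13, and it lies in $\Delta$ because $r=e^P$ is continuous. So $r(z)=\varrho(z)$. $\square$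

## 11. Monotonicity in the filling direction and Theorem A

Proposition 9 describes the Manhattan curve as $\{P=0\}$, up to the implicit function theorem. For that we need $\partial_sP\neq0$, and this is where filling enters.

**Step 1: a filling length dominates $\ell_X$.** Let $\alpha$ be filling. The intersection form is continuous, and the set of currents $\nu$ with $i(\mathcal L_X,\nu)=1$ is compact (Bonahon). So $i(\alpha,\cdot)$ has a positive minimum $c_0$ on it. Applying this to $\delta_\gamma/\ell_X(\gamma)$, we get $\ell_\alpha\ge c_0\ell_X$ on nontrivial classes.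

**Step 2: $f^\alpha_w$ grows linearly.** By Lemma 8 and Step 1, $f_w^\alpha\ge\ell_\alpha(\gamma_w)-C\ge c_0(cn-C)-C$. So there is $c'>0$ with
$$f_w^\alpha\ge c'n-C\qquad(w\in\mathcal A_n,\ n\ge1),\tag{8}$$
and these constants do not depend on $z$.

**Step 3: $P$ is strictly decreasing in $s$.** Let $\mu_0=\alpha$ and $z=(s,t)$, $t\in\mathbb R^k$. For $\epsilon>0$, (8) gives $Z_n(s+\epsilon,t)\le e^{-\epsilon(c'n-C)}Z_n(s,t)$, hence
$$P(s+\epsilon,t)\le P(s,t)-c'\epsilon,\qquad\partial_sP\le-c'<0.\tag{9}$$

**Proof of Theorem A.** Take $k=1$, $\mu_0=\alpha$, $\mu_1=\beta$. By (9), for each $t$ the function $s\mapsto P(s,t)$ decreases from $+\infty$ to $-\infty$ and has a unique zero. By Proposition 9, the series converges to the right of it and diverges to the left, so the zero is $\theta_\alpha^\beta(t)$. Since $P$ is real analytic (Proposition 15) and $\partial_sP\neq0$, the analytic implicit function theorem shows that $\theta_\alpha^\beta$ is real analytic. $\blacksquare$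

## 12. Vanishing second derivative forces proportionality: Theorem B

The first statement of Theorem B is Lemma 6 (convexity) with Propositions 9 and 15.

**Proof of part 1.** We check that $\nabla P\neq0$ on $\{P=0\}$. Suppose $P(z_1)<0$. By convexity, at any $z_0$ with $P(z_0)=0$ the derivative of $P$ in direction $z_1-z_0$ is at most $P(z_1)-P(z_0)<0$. So $\{P=0\}$ is a real-analytic hypersurface, and each of its points is a limit of points with $P<0$ and of points with $P>0$. Therefore $\{P=0\}$ is the boundary of $\{P<0\}$ and of $\{P\le0\}$, the closure of $\{P<0\}$ is $\{P\le0\}$, and the interior of $\{P\le0\}$ is $\{P<0\}$. The convergence set lies between these two sets, so it has the same boundary. Finally, let $\sum_jc_j\mu_j$ be filling with $c_j\ge0$. Since $f^\mu_w$ is linear in $\mu$, (8) applies to $\sum_jc_jf_w^{\mu_j}$, and as in Step 3, $P(\epsilon\,(c_0,\dots,c_k))\le P(0)-c'\epsilon$ for $\epsilon>0$. So $P<0$ somewhere.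

**Proof of part 2: existence of $\theta$.** By (9), Proposition 15 and the implicit function theorem, $\{P=0\}$ is the graph $s=\theta(t)$ of a real-analytic function on $\mathbb R^k$. The convergence set lies between $\{s>\theta(t)\}$ and $\{s\ge\theta(t)\}$, so its boundary is the graph. The function $\theta$ is convex because its epigraph $\{P\le0\}$ is convex.

**Proof of part 2: proportionality implies $\partial_v^2\theta=0$.** If $\sum_jv_j\beta_j=-c\,\alpha$ with $c\in\mathbb R$, then $s\ell_\alpha+\sum_jt_j\ell_{\beta_j}$ does not change when $(s,t)$ moves to $(s+c\tau,t+\tau v)$. So $\theta(t+\tau v)=\theta(t)+c\tau$; thus $\partial_v^2\theta=0$ and $c=\partial_v\theta$.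

**Proof of part 2: the converse.** Suppose $\partial_v^2\theta(t)=0$. Put $c=\partial_v\theta(t)$, $z_0=(\theta(t),t)$, and $G(\tau)=P(\theta(t)+c\tau,t+\tau v)$. The plan is to write $G''(0)$ as an average of squares of a function cohomologous to the cocycle of $c\,\alpha+\sum v_j\beta_j$, and to conclude that this cocycle is bounded.

*Step 1: $G$ vanishes to second order.* Since $\theta(t+\tau v)=\theta(t)+c\tau+\frac{\tau^2}2\partial_v^2\theta(t)+O(\tau^3)$, expanding $0=P(\theta(t+\tau v),t+\tau v)$ gives
$$G(0)=G'(0)=0,\qquad G''(0)=-\partial_sP(z_0)\cdot\partial_v^2\theta(t)=0.$$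

*Step 2: notation, and second-order perturbation.* Let $\psi_w=c f_w^\alpha+\sum_jv_jf_w^{\beta_j}$; it satisfies (2) and has oscillation at most a constant $K'$. Let $L=L_{z_0}$, so $r=1$, with $\eta=\Pi1$ as in Lemma 13. By Lemma 14, $\Pi u=\Lambda(u)\,\eta$ with a bounded functional $\Lambda$. As $\Pi$ is a limit of averages of the positive operators $L^l$ and $\eta>0$, we have $\Lambda(u)\ge0$ for $u\ge0$. Since $\Pi L=L\Pi=\Pi$, we have $\Lambda\circ L=\Lambda$. Since $\Pi\eta=\eta=\Pi1$, we have $\Lambda(\eta)=\Lambda(1)=1$.

For $a=1,2$ let $L^{(a)}$ be $L$ with the weights $e^{-\phi_{(j\to i)}}$ multiplied by $\psi_{(j\to i)}^a$. The operators along the line $z_0+\tau(c,v)$ have weights $e^{-\phi-\tau\psi}$, so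
$$L_\tau=L-\tau L^{(1)}+\tfrac{\tau^2}2L^{(2)}+O(\tau^3).$$
The leading eigenvalue is $\varrho(\tau)=e^{G(\tau)}$, with analytic eigenvector $\eta_\tau=\Pi_\tau1/\Lambda(\Pi_\tau1)$ for small $\tau$; thus $\eta_0=\eta$ and $\Lambda(\eta_\tau)=1$. Let $\eta',\eta''$ be the derivatives at $\tau=0$; then $\Lambda(\eta'')=0$. By Step 1, $\varrho(0)=1$ and $\varrho'(0)=0$. Differentiating $L_\tau\eta_\tau=\varrho\,\eta_\tau$ once, and $\Lambda(L_\tau\eta_\tau)=\varrho$ twice, and using $\Lambda(L\eta'')=\Lambda(\eta'')=0$,
$$L\eta'=\eta'+L^{(1)}\eta,\qquad\varrho''(0)=\Lambda(L^{(2)}\eta)-2\Lambda(L^{(1)}\eta').\tag{10}$$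

*Step 3: $\varrho''(0)$ is an average of squares.* Let $\kappa=\eta'/\eta\in E$, which is legitimate since $\inf\eta>0$. For a path $w$ of length $n$ and $x\in\bar I_{w_n}$ put
$$D_w(x)=\psi_w(x)+\kappa(x)-\kappa(h_w^{-1}x),$$
with $\kappa$ evaluated on the components $\bar I_{w_n}$ and $\bar I_{w_0}$ respectively. By (2) for $\psi$, the terms in $\kappa$ telescope and
$$D_{wv}(x)=D_v(x)+D_w(h_v^{-1}x).\tag{11}$$
Let
$$q_i^{(n)}(x)=\sum_{w\in\mathcal A_n,\,w_n=i}e^{-\phi_w(x)}\,\eta(h_w^{-1}x)\,D_w(x)^2\ge0,\qquad q=q^{(1)}.$$
These are in $E$. Expanding the square for $n=1$,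
$$q=L^{(2)}\eta+\kappa^2L\eta+L(\kappa^2\eta)+2\kappa L^{(1)}\eta-2L^{(1)}(\kappa\eta)-2\kappa L(\kappa\eta).$$
Apply $\Lambda$ and use $L\eta=\eta$, $\Lambda\circ L=\Lambda$, $\kappa\eta=\eta'$. The second and third terms give $2\Lambda(\kappa^2\eta)$. By (10) the last term is $-2\kappa L\eta'=-2\kappa^2\eta-2\kappa L^{(1)}\eta$, which cancels this and the fourth term. What is left is
$$\Lambda(q)=\Lambda(L^{(2)}\eta)-2\Lambda(L^{(1)}\eta')=\varrho''(0)=G''(0)+G'(0)^2=0 .$$

*Step 4: from one step to $n$ steps.* We show $\Lambda(q^{(n)})=0$. By (11), $D_w(x)$ is the sum of $n$ one-step terms along $w$: if $x_n=x$ and $x_{l-1}=a_{w_{l-1}}^{-1}x_l$, the $l$-th term is $D_{(w_{l-1}\to w_l)}(x_l)$. By Cauchy–Schwarz, $D_w(x)^2$ is at most $n$ times the sum of their squares. Fix $l$, and sum the $l$-th square, with the weight $e^{-\phi_w(x)}\eta(h_w^{-1}x)$, over all $w$ with $w_n=i$. The weight factors by (2) over the first $l-1$ steps, the $l$-th step, and the last $n-l$ steps. The sum over the first $l-1$ steps gives $(L^{l-1}\eta)(x_{l-1})=\eta(x_{l-1})$; the sum over the $l$-th step then gives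 $q(x_l)$; the sum over the last $n-l$ steps gives $(L^{n-l}q)(x)$. So
$$q^{(n)}\le n\sum_{l=1}^nL^{n-l}q,\qquad0\le\Lambda(q^{(n)})\le n^2\Lambda(q)=0.$$

*Step 5: $\psi_w$ is bounded, uniformly in $w$.* First, if $u\ge0$ in $E$ has $u_i\ge\delta>0$ on some whole arc $\bar I_i$, then $\Lambda(u)>0$: connecting paths from $i$ give $\sum_{l=0}^{N_0}L^lu\ge\delta'>0$ everywhere, so $(N_0+1)\Lambda(u)\ge\delta'\Lambda(1)>0$. Consequently $\inf_{\bar I_i}q_i^{(n)}=0$ for all $n$ and $i$. For fixed $n$ the functions $e^{-\phi_w}\eta(h_w^{-1}\,\cdot\,)$, $w\in\mathcal A_n$, are bounded below by a positive constant. Choosing $x\in\bar I_i$ with $q_i^{(n)}(x)$ at most this constant, we get $|D_w(x)|\le1$ for every $w\in\mathcal A_n$ with $w_n=i$. At this $x$, $|\psi_w(x)|\le1+2\sup|\kappa|$, and since $\psi_w$ has oscillation at most $K'$,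
$$|\psi_w|\le2\sup|\kappa|+1+K'\qquad\text{for all }w\text{ of all lengths}.$$

*Step 6: the length combination vanishes.* Let $\gamma\neq1$. After conjugation, Lemma 7 applies to $\gamma^m$ for all $m\ge1$, and with Step 5 it bounds $c\,\ell_\alpha(\gamma^m)+\sum_jv_j\ell_{\beta_j}(\gamma^m)$ uniformly in $m$. This quantity is linear in $m$, so it is $0$. Hence $c\,\ell_\alpha+\sum_jv_j\ell_{\beta_j}=0$ on $\Gamma$. Move the terms with negative coefficients to the other side: two currents have the same intersection numbers with all closed curves. By Otal's theorem (*Le spectre marqué des longueurs des surfaces à courbure négative*, Ann. of Math. 131 (1990): a current is determined by its intersection numbers with closed curves) they coincide, i.e. $\sum_jv_j\beta_j=-c\,\alpha$, with $c=\partial_v\theta(t)$. This proves part 2.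

**Proof of the last statement.** Let $\alpha,\beta$ be filling, $k=1$, $v=1$. If $\theta''(t_0)=0$ for one $t_0$, then $\beta=-\theta'(t_0)\,\alpha$, and $\theta$ is affine, as in Section 1. Otherwise $\theta''\neq0$ everywhere, and $\theta''>0$ by convexity. $\blacksquare$
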